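
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Reflexivity of comodule categories\\ over coalgebras of arbitrary dimension}


\begin{abstract}
Let $\mathbb K$ be a field. The dual $\mathcal C^*$ of a cocomplete $\mathbb K$-linear category $\mathcal C$ is the category of cocontinuous linear functors $\mathcal C\to\mathrm{Vect}_{\mathbb K}$, and $\mathcal C$ is reflexive if the canonical functor $\mathcal C\to\mathcal C^{**}$ is an equivalence. We prove that the category of comodules over a coassociative $\mathbb K$-coalgebra is reflexive, whatever the dimension of the coalgebra. More generally, every locally finitely presentable $\mathbb K$-linear category is reflexive. The finiteness cannot be relaxed by one cardinal: over every field there is a nonzero locally $\aleph_1$-presentable linear category whose dual is zero.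
\end{abstract}

\section{The question and the answer}

Fix a field $\mathbb K$. Functors between $\mathbb K$-linear categories are understood to be $\mathbb K$-linear, and coalgebras and comodules to be counital. Write $\mathrm{Vect}$ for the category of $\mathbb K$-vector spaces, $\mathrm{Hom}(V,W)$ for the space of linear maps, and $V^\vee=\mathrm{Hom}(V,\mathbb K)$. A category is \emph{cocomplete} if it has all small colimits, and a functor is \emph{cocontinuous} if it preserves them.

For cocomplete $\mathbb K$-linear categories $\mathcal C,\mathcal D$ let $\mathrm{Hom}(\mathcal C,\mathcal D)$ be the category of cocontinuous functors $\mathcal C\to\mathcal D$ and natural transformations. If we think of colimits as a kind of addition, then $\mathcal C$ is analogous to a vector space, $\mathrm{Vect}$ to the ground field, and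
\[
\mathcal C^*=\mathrm{Hom}(\mathcal C,\mathrm{Vect})
\]
to the dual space. We call objects of $\mathcal C^*$ \emph{functionals} on $\mathcal C$. A pointwise colimit of functionals is a functional, so $\mathcal C^*$ is cocomplete, with pointwise colimits, and evaluation at an object of $\mathcal C$ is a functional on $\mathcal C^*$. This gives a canonical functor
\[
\mathrm{dd}:\mathcal C\to\mathcal C^{**}=\mathrm{Hom}(\mathcal C^*,\mathrm{Vect}),\qquad X\mapsto\bigl(F\mapsto F(X)\bigr),
\]
and $\mathcal C$ is \emph{reflexive} if $\mathrm{dd}$ is an equivalence. So reflexivity says that every functional on $\mathcal C^*$ is isomorphic to evaluation at an object of $\mathcal C$, and that natural transformations between evaluations come from unique morphisms of $\mathcal C$.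

\medskip
\noindent\textbf{Modules over an algebra.} Let $\mathcal C=\mathrm{Mod}_A$ be the category of right modules over a $\mathbb K$-algebra $A$. For $F\in\mathcal C^*$ the space $F(A)$ is a left $A$-module, since $A$ acts on the right module $A$ by left multiplications. Regarding $x\in X$ as a morphism $A\to X$, we get a natural map
\[
X\otimes_AF(A)\to F(X),\qquad x\otimes a\mapsto F(x)a.
\]
Both sides are cocontinuous in $X$, the map is bijective for $X=A$, and every module is a cokernel of a map of free modules; so it is always bijective. Hence $F\mapsto F(A)$ is an equivalence from $\mathrm{Mod}_A^*$ to the category of left $A$-modules, with quasi-inverse $N\mapsto(-\otimes_AN)$, and $\mathrm{dd}(X)$ becomes $X\otimes_A-$. The same argument with the two sides exchanged shows that $\mathrm{Mod}_A$ is reflexive.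

\medskip
\noindent\textbf{Comodules.} For a coassociative coalgebra $C$ let $\mathcal M^C$ be the category of right $C$-comodules. If $C$ is finite-dimensional, then $\mathcal M^C$ is the category of left modules over the algebra $C^\vee$, and the previous argument applies. If $C$ is infinite-dimensional, a comodule is still the union of its finite-dimensional subcomodules, so one expects the finite-dimensional comodules to play jointly the role of $A$, and one guesses that $\mathcal M^C$ is reflexive. For $C$ of countable dimension this is known; whether the countability hypothesis can be dropped is asked by Brandenburg, Chirvasitu and Johnson-Freyd \cite{BCJ}. It can.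

\begin{theorem}\label{thm:comod}
For every coassociative $\mathbb K$-coalgebra $C$, of arbitrary dimension, the category $\mathcal M^C$ is reflexive.
\end{theorem}

Only a few properties of finite-dimensional comodules are needed. For a full subcategory $\mathcal E\subset\mathcal C$ and $X\in\mathcal C$ let $\mathcal E\!\downarrow\!X$ be the category of pairs $(Z,z)$ with $Z\in\mathcal E$ and $z:Z\to X$; a morphism $(Z,z)\to(Z',z')$ is a morphism $u:Z\to Z'$ with $z'u=z$.

\begin{theorem}\label{thm:lfp}
Let $\mathcal C$ be a cocomplete, locally small $\mathbb K$-linear category with a full subcategory $\mathcal E$ such that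
\begin{itemize}
\item[\textup{(P1)}] $\mathcal E$ is essentially small and closed under finite colimits in $\mathcal C$;
\item[\textup{(P2)}] for $Z\in\mathcal E$, the functor $\mathrm{Hom}_{\mathcal C}(Z,-)$ preserves filtered colimits;
\item[\textup{(P3)}] every $X\in\mathcal C$ is the colimit of the canonical diagram $\mathcal E\!\downarrow\!X\to\mathcal C$, $(Z,z)\mapsto Z$.
\end{itemize}
Then $\mathcal C$ is reflexive. In particular, every locally finitely presentable $\mathbb K$-linear category is reflexive.
\end{theorem}

The last sentence follows by taking for $\mathcal E$ the finitely presentable objects, which satisfy (P1)--(P3); see \cite[Ch.~1]{AR}. The finiteness is essential.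

\begin{theorem}\label{thm:sharp}
Over every field $\mathbb K$ there is a nonzero locally $\aleph_1$-presentable $\mathbb K$-linear category $\mathcal C$ with $\mathcal C^*\simeq0$. In particular $\mathcal C$ is not reflexive, and ``finitely'' cannot be weakened to ``$\aleph_1$-'' in Theorem~\ref{thm:lfp}.
\end{theorem}

Section~\ref{sec:example} shows the main idea on the smallest infinite-dimensional example in which it is visible. Section~\ref{sec:comod} deduces Theorem~\ref{thm:comod} from Theorem~\ref{thm:lfp}, Sections~\ref{sec:pair}--\ref{sec:second} prove Theorem~\ref{thm:lfp}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.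

\section{The main idea in an example}\label{sec:example}

\subsection{Product-preserving functors on vector spaces}

The step that replaces any analysis of the size of $C$ is the following lemma. Its main inputs about $\mathrm{Vect}$ are that subspaces have complements and that every vector space embeds in a power of $\mathbb K$. The idea of the proof is to collect all elements of $T(\mathbb K)$ in a single element $e$ of $T$ of a power of $\mathbb K$, and to take for $L$ the smallest subspace that carries $e$.

\begin{lemma}\label{lem:rep}
Let $T:\mathrm{Vect}\to\mathrm{Vect}$ be a linear functor that preserves small products. Then there are a vector space $L$ and linear isomorphisms $\mathrm{Hom}(L,V)\cong T(V)$, natural in $V$.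
\end{lemma}

\begin{proof}
\emph{$T$ preserves kernels.} Let $v:V\to V'$ be linear and $V=\ker v\oplus V_1$. As $T$ is linear, $T(V)=T(\ker v)\oplus T(V_1)$. On the first summand $T(v)$ is zero. On the second it is $T(v|_{V_1})$, which is injective because $v|_{V_1}$ is a split monomorphism. So $\ker T(v)=T(\ker v)$.

For a subspace $W'\subset W$ we may thus regard $T(W')$ as a subspace of $T(W)$, and $T$ preserves arbitrary intersections: $\bigcap_iW_i$ is the kernel of $W\to\prod_iW/W_i$, so
\[
T\bigl(\textstyle\bigcap_iW_i\bigr)=\ker\Bigl(T(W)\to\prod_iT(W/W_i)\Bigr)=\bigcap_iT(W_i).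
\]

\emph{A universal element.} Let $W=\mathbb K^{T(\mathbb K)}$, a product of copies of $\mathbb K$ indexed by the set $T(\mathbb K)$, and let $e\in T(W)=T(\mathbb K)^{T(\mathbb K)}$ be the element whose coordinate at $a\in T(\mathbb K)$ is $a$. Let $L$ be the intersection of all subspaces $W'\subset W$ with $e\in T(W')$. Then $e\in T(L)$. Consider the natural linear map
\[
\theta_V:\mathrm{Hom}(L,V)\to T(V),\qquad f\mapsto T(f)(e).
\]
It is injective: if $T(f)(e)=0$, then $e\in T(\ker f)$, so $\ker f=L$ by minimality. For $V=\mathbb K$ it is surjective, because $a\in T(\mathbb K)$ is the image of the $a$-th coordinate function restricted to $L$. As both functors preserve products, $\theta_V$ is bijective for every power $V=\mathbb K^I$. For general $V$ there is an exact sequence $0\to V\to\mathbb K^I\to\mathbb K^J$: embed $V$ in a power of $\mathbb K$, then embed the quotient. Both functors preserve kernels, so $\theta_V$ is bijective.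
\end{proof}

\subsection{The divided power coalgebra}

Let $C$ have basis $c_0,c_1,c_2,\dots$ with $\Delta(c_n)=\sum_{i+j=n}c_i\otimes c_j$ and counit $c_n\mapsto\delta_{n0}$, and let $\mathcal C=\mathcal M^C$. A coaction on $X$ has the form $\rho(x)=\sum_n\tau_n(x)\otimes c_n$, a finite sum for each $x$, and the comodule axioms read $\tau_0=\mathrm{id}$, $\tau_m\tau_n=\tau_{m+n}$. With $t=\tau_1$, a comodule is a $\mathbb K[t]$-module in which every element is killed by a power of $t$. Let $\mathcal E$ be the category of finite-dimensional comodules; up to isomorphism, its objects are the finite direct sums of the modules $A_n=\mathbb K[t]/(t^n)$.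

\medskip
\noindent\textbf{The first dual.} Every comodule is the union of its finite-dimensional subcomodules, so a functional $F$ is determined by its restriction to $\mathcal E$, which preserves cokernels. Conversely, every functor $\mathcal E\to\mathrm{Vect}$ preserving cokernels extends to a functional (Lemma~\ref{lem:res} below). So $\mathcal C^*$ is equivalent to the category $\mathcal R$ of cokernel-preserving functors $\mathcal E\to\mathrm{Vect}$. For $F\in\mathcal R$ put $F_n=F(A_n)$, a $\mathbb K[t]$-module through the endomorphism $t$ of $A_n$. The cokernel sequences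
\begin{equation}\label{eq:An}
A_m\xrightarrow{\;t^n\;}A_m\to A_n\to0\qquad(m\ge n)
\end{equation}
give $F_n=F_m/t^nF_m$. For instance the forgetful functor $P:\mathcal E\to\mathrm{Vect}$ lies in $\mathcal R$, with $P_n=A_n$. Coproducts and products in $\mathcal R$ are computed at each $A_n$ separately, since direct sums and products of exact sequences of vector spaces are exact.

\medskip
\noindent\textbf{The difficulty.} In the case of an algebra, the second dual was computed like the first one, using the free module of rank one. Here the obvious candidates for generators of $\mathcal R$, the representable functors, are not available. For instance $\mathrm{Hom}_{\mathcal C}(A_1,-)$ is not in $\mathcal R$: it turns the surjection $A_2\to A_1$ into the zero map $tA_2\to A_1$.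

One could try to work with $P$ and with limits such as $\lim_nF_n$. The functor $F\mapsto\lim_nF_n$ itself does not preserve coproducts: the value of $\bigoplus_{k\ge0}P$ at $A_n$ is $\bigoplus_kA_n$, and $(1,t,t^2,\dots)$ defines an element of $\lim_n\bigoplus_kA_n$ outside $\bigoplus_k\lim_nA_n=\bigoplus_k\mathbb K[[t]]$. The same sequence shows that functionals behave as hoped: there is a morphism $P\to\bigoplus_{k\ge0}P$ with components $t^k$, because every $z\in Z\in\mathcal E$ is killed by almost all $t^k$. A functional $G$ on $\mathcal R$ sends it to a map $G(P)\to\bigoplus_kG(P)$, $x\mapsto(t^kx)_k$, so every $x\in G(P)$ is killed by a power of $t$. But an argument built on $\lim_n$ uses that the $A_n$ form a sequence. Over an uncountable directed index set, an inverse limit along surjections can collapse: if $S$ is an uncountable set, the sets of injections $S'\to\mathbb N$, for $S'\subset S$ finite, form such a system, and its limit, the set of injections $S\to\mathbb N$, is empty.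

\medskip
\noindent\textbf{The idea: evaluate the right adjoint at one object of $\mathcal E$.} Let $G:\mathcal R\to\mathrm{Vect}$ be a functional. It has a right adjoint $G^R:\mathrm{Vect}\to\mathcal R$ (Lemma~\ref{lem:adj} below), which is linear and preserves products. Products in $\mathcal R$ are computed at each $A_n$, so for every $n$
\[
T_n:\mathrm{Vect}\to\mathrm{Vect},\qquad T_n(V)=G^R(V)(A_n),
\]
is linear and preserves products. By Lemma~\ref{lem:rep}, $T_n(V)\cong\mathrm{Hom}(L_n,V)$ for some vector space $L_n$. Since $T_n$ depends covariantly on $A_n$, the spaces $L_n$ depend on it contravariantly: $t$ acts on $L_n$, and the quotient maps $A_m\to A_n$ give maps $L_n\to L_m$. The functor $G^R(\mathbb K)$ preserves the cokernels \eqref{eq:An}, so the sequences $L_m^\vee\xrightarrow{t^n}L_m^\vee\to L_n^\vee\to0$ are exact, and hence so are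
\[
0\to L_n\to L_m\xrightarrow{\;t^n\;}L_m .
\]
Thus $L_n$ is the $t^n$-torsion of $L_m$ for all $m\ge n$. The union $X=\bigcup_nL_n$ is a comodule, and $L_n=\{x\in X:t^nx=0\}=\mathrm{Hom}_{\mathcal C}(A_n,X)$. We find
\[
G^R(V)(A_n)\cong\mathrm{Hom}\bigl(\mathrm{Hom}_{\mathcal C}(A_n,X),V\bigr).
\]
This is compatible with all morphisms between the $A_n$. For $t$ and the quotient maps $q:A_m\to A_n$ this holds by construction. For the inclusions $\iota:A_n\to A_m$, $1\mapsto t^{m-n}$, it follows from $\iota q=t^{m-n}$, since $q$ induces an injection $L_n\to L_m$; and every morphism between the $A_n$ is a polynomial in $t$ composed with a quotient map or an inclusion. The right-hand side is also the value at $A_n$ of the right adjoint of evaluation at $X$ (see \eqref{eq:adj} below). So $G$ is evaluation at $X$.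

No limit over $\mathcal E$ was taken; each object of $\mathcal E$ was treated by itself, and exactness assembled the results. This is why the argument extends to every essentially small $\mathcal E$.

\section{Comodules satisfy (P1)--(P3)}\label{sec:comod}

\begin{proof}[Proof of Theorem~\ref{thm:comod} from Theorem~\ref{thm:lfp}]
Let $\mathcal C=\mathcal M^C$ and let $\mathcal E$ be the full subcategory of finite-dimensional comodules. The forgetful functor $\mathcal M^C\to\mathrm{Vect}$ creates colimits, so $\mathcal M^C$ is cocomplete; it is clearly locally small.

(P1) Finite direct sums and cokernels of finite-dimensional comodules are finite-dimensional. Every object of $\mathcal E$ is isomorphic to some $\mathbb K^n$ with a coaction, so there is only a set of isomorphism classes.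

(P2) Let $\dim Z<\infty$. Then $\mathrm{Hom}_{\mathcal C}(Z,Y)$ is the kernel of the linear map
\[
\mathrm{Hom}(Z,Y)\to\mathrm{Hom}(Z,Y\otimes C),\qquad f\mapsto\rho_Yf-(f\otimes\mathrm{id}_C)\rho_Z,
\]
which is natural in $Y$. On $\mathrm{Vect}$ the functor $\mathrm{Hom}(Z,-)$ is a finite direct sum of identity functors, so it commutes with filtered colimits, as do $-\otimes C$ and kernels.

(P3) We recall why every $x\in X$ lies in a finite-dimensional subcomodule. Let $(c_i)$ be a basis of $C$, write $\rho(x)=\sum_ix_i\otimes c_i$ and $\Delta(c_j)=\sum_id_{ji}\otimes c_i$, and let $S$ be the span of the finitely many nonzero $x_i$. By the counit axiom $x\in S$. Comparing the coefficients of $c_i$ in $\sum_i\rho(x_i)\otimes c_i=\sum_jx_j\otimes\Delta(c_j)$ gives $\rho(x_i)=\sum_jx_j\otimes d_{ji}\in S\otimes C$. So $S$ is a subcomodule.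

A sum of two finite-dimensional subcomodules is again one, so $X$ is the directed union, hence the colimit, of its finite-dimensional subcomodules. It remains to see that the poset of these is final in $\mathcal E\!\downarrow\!X$, that is, that for each $z:Z\to X$ in $\mathcal E\!\downarrow\!X$ the category of factorizations of $z$ through finite-dimensional subcomodules $S\subset X$ is nonempty and connected. As $S\to X$ is monic, $z$ has at most one factorization through $S$, so this category is the poset of those $S$ that contain $z(Z)$. It has the least element $z(Z)$, which is a subcomodule because $\rho_X(z(Z))=(z\otimes\mathrm{id}_C)\rho_Z(Z)\subset z(Z)\otimes C$. So it is nonempty and connected.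
\end{proof}

\section{A category and its dual as functors on $\mathcal E$}\label{sec:pair}

From now on $\mathcal C$ and $\mathcal E$ are as in Theorem~\ref{thm:lfp}. Conditions (P1)--(P3) are unaffected by passing to a skeleton, if closure in (P1) is read up to isomorphism; so we assume that $\mathcal E$ is small. The plan is to identify $\mathcal C$ with left exact functors on $\mathcal E^{op}$, to identify $\mathcal C^*$ with right exact functors on $\mathcal E$, and to express the evaluation pairing as a tensor product over $\mathcal E$. This treats $\mathcal E$ as an algebra with several objects.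

\subsection{Left and right exact functors}

Since $\mathcal C$ is linear, the empty colimit is a zero object and finite coproducts are biproducts; both exist in $\mathcal E$ by (P1). Linear functors preserve biproducts, and the coequalizer of $f,g$ is the cokernel of $f-g$. So a linear functor on $\mathcal E$ preserves finite colimits as soon as it preserves cokernels. A \emph{cokernel sequence} in $\mathcal E$ is a diagram
\[
Z_1\xrightarrow{u}Z_2\xrightarrow{q}Z_3\to0
\]
in which $q$ is a cokernel of $u$, in $\mathcal E$ or equivalently in $\mathcal C$. Define
\begin{itemize}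
\item $\mathcal R$: the category of linear functors $F:\mathcal E\to\mathrm{Vect}$ such that $F(Z_1)\to F(Z_2)\to F(Z_3)\to0$ is exact for every cokernel sequence;
\item $\mathcal L$: the category of linear functors $L:\mathcal E^{op}\to\mathrm{Vect}$ such that $0\to L(Z_3)\to L(Z_2)\to L(Z_1)$ is exact for every cokernel sequence.
\end{itemize}
For $X\in\mathcal C$ the functor $yX=\mathrm{Hom}_{\mathcal C}(-,X)|_{\mathcal E}$ lies in $\mathcal L$, by the definition of a cokernel.

For a linear functor $F:\mathcal E\to\mathrm{Vect}$ or $L:\mathcal E^{op}\to\mathrm{Vect}$ and a vector space $V$, let $[F,V]=\mathrm{Hom}(F(-),V)$ and $[L,V]=\mathrm{Hom}(L(-),V)$, linear functors on $\mathcal E^{op}$ and on $\mathcal E$, respectively. Since $\mathrm{Hom}(-,V)$ is exact on $\mathrm{Vect}$, and since a sequence of vector spaces is exact if its dual is,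
\begin{equation}\label{eq:exact}
F\in\mathcal R\Rightarrow[F,V]\in\mathcal L,\qquad L\in\mathcal L\Rightarrow[L,V]\in\mathcal R,\qquad [L,\mathbb K]\in\mathcal R\Rightarrow L\in\mathcal L.
\end{equation}

\subsection{Tensor products over $\mathcal E$}

For linear functors $L:\mathcal E^{op}\to\mathrm{Vect}$ and $F:\mathcal E\to\mathrm{Vect}$ let
\[
L\otimes_{\mathcal E}F=\Bigl(\bigoplus_{Z\in\mathcal E}L(Z)\otimes F(Z)\Bigr)\Big/\bigl\langle L(u)l\otimes a-l\otimes F(u)a\bigr\rangle,
\]
where $u:Z\to Z'$ runs through the morphisms of $\mathcal E$ and $l\in L(Z')$, $a\in F(Z)$. A linear map $L\otimes_{\mathcal E}F\to V$ is a family of bilinear maps $\beta_Z:L(Z)\times F(Z)\to V$ with $\beta_Z(L(u)l,a)=\beta_{Z'}(l,F(u)a)$. Fixing either variable we get linear isomorphisms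
\begin{equation}\label{eq:tensor}
\mathrm{Nat}(L,[F,V])\cong\mathrm{Hom}(L\otimes_{\mathcal E}F,V)\cong\mathrm{Nat}(F,[L,V]),
\end{equation}
natural in $L$, $F$ and $V$.

\subsection{$\mathcal C$ is the category of left exact functors}

Condition (P3) describes morphisms out of $X$ by compatible families indexed by $\mathcal E\!\downarrow\!X$, with no linearity in $z$ built in. Linearity comes for free because $\mathcal E$ has biproducts.

\begin{lemma}\label{lem:cone}
Let $H:\mathcal E^{op}\to\mathrm{Vect}$ be linear and $X\in\mathcal C$. Then $\lim_{(Z,z)\in\mathcal E\downarrow X}H(Z)=\mathrm{Nat}(yX,H)$; a family $(\varphi_{(Z,z)})$ corresponds to the transformation $z\mapsto\varphi_{(Z,z)}$.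
\end{lemma}

\begin{proof}
An element of the limit is a family $\varphi_{(Z,z)}\in H(Z)$ with $\varphi_{(Z,zu)}=H(u)\varphi_{(Z',z)}$ for all $u:Z\to Z'$ in $\mathcal E$ and $z:Z'\to X$. This is naturality of $z\mapsto\varphi_{(Z,z)}$, and we must show that these maps are linear. Let $z_1,z_2:Z\to X$, let $i_1,i_2:Z\to Z\oplus Z$ be the inclusions, and put $\psi=\varphi_{(Z\oplus Z,(z_1,z_2))}$. As $(z_1,z_2)(i_1+i_2)=z_1+z_2$ and $(z_1,z_2)i_k=z_k$,
\[
\varphi_{(Z,z_1+z_2)}=H(i_1+i_2)\psi=H(i_1)\psi+H(i_2)\psi=\varphi_{(Z,z_1)}+\varphi_{(Z,z_2)}.
\]
Taking $u=\lambda\,\mathrm{id}_Z$ gives $\varphi_{(Z,\lambda z)}=\lambda\varphi_{(Z,z)}$.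
\end{proof}

\begin{lemma}\label{lem:lex}
The functor $y:\mathcal C\to\mathcal L$ is an equivalence.
\end{lemma}

\begin{proof}
By (P3) and Lemma~\ref{lem:cone} with $H=yX'$,
\[
\mathrm{Hom}_{\mathcal C}(X,X')=\lim_{(Z,z)\in\mathcal E\downarrow X}\mathrm{Hom}_{\mathcal C}(Z,X')=\mathrm{Nat}(yX,yX'),
\]
where $f$ corresponds to $z\mapsto fz$, that is, to $yf$. So $y$ is fully faithful.

Let $L\in\mathcal L$. We build $X$ with $yX\cong L$ by gluing one copy of $Z$ for each element of $L(Z)$. Let $\mathrm{El}(L)$ be the small category of pairs $(Z,l)$ with $Z\in\mathcal E$ and $l\in L(Z)$, whose morphisms $(Z,l)\to(Z',l')$ are the $u:Z\to Z'$ with $L(u)l'=l$. It is filtered: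
\begin{itemize}
\item it contains $(0,0)$;
\item $(Z,l)$ and $(Z',l')$ both map to $(Z\oplus Z',(l,l'))$;
\item for parallel morphisms $u,v:(Z,l)\to(Z',l')$ let $q:Z'\to Z''$ be a cokernel of $u-v$. As $L(u-v)l'=0$ and $L\in\mathcal L$, we have $l'=L(q)l''$ for some $l''\in L(Z'')$, and $q:(Z',l')\to(Z'',l'')$ satisfies $qu=qv$.
\end{itemize}
Let $X$ be the colimit of $(Z,l)\mapsto Z$ in $\mathcal C$. By (P2), $yX(W)=\mathrm{colim}_{(Z,l)}\mathrm{Hom}_{\mathcal C}(W,Z)$, naturally in $W\in\mathcal E$; being filtered, this colimit is computed in sets. The linear maps $\mathrm{Hom}_{\mathcal C}(W,Z)\to L(W)$, $w\mapsto L(w)l$, are compatible, since $L(uw)l'=L(w)l$ for $u:(Z,l)\to(Z',l')$. They induce a linear map $\theta_W:yX(W)\to L(W)$, natural in $W$.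

Consider the class of $w:W\to Z$ at $(Z,l)$. Now $w$ is also a morphism $(W,L(w)l)\to(Z,l)$ of $\mathrm{El}(L)$, and it carries $\mathrm{id}_W$ to $w$. So the class of $w$ at $(Z,l)$ is the class of $\mathrm{id}_W$ at $(W,L(w)l)$. Hence every element of $yX(W)$ is the class of $\mathrm{id}_W$ at $(W,m)$ for some $m\in L(W)$, and $\theta_W$ sends it to $m$. Thus $\theta_W$ is injective; it is surjective because every $m\in L(W)$ occurs. So $yX\cong L$.
\end{proof}

\subsection{$\mathcal C^*$ is the category of right exact functors}

\begin{lemma}\label{lem:res}
Restriction $\mathrm{res}:\mathcal C^*\to\mathcal R$, $F\mapsto F|_{\mathcal E}$, is an equivalence, with quasi-inverse $F\mapsto\bigl(X\mapsto yX\otimes_{\mathcal E}F\bigr)$. For $F\in\mathcal C^*$ and $X\in\mathcal C$ the map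
\[
yX\otimes_{\mathcal E}F|_{\mathcal E}\to F(X),\qquad z\otimes a\mapsto F(z)a,
\]
is an isomorphism, natural in $F$ and $X$.
\end{lemma}

\begin{proof}
If $F\in\mathcal C^*$, then $F|_{\mathcal E}\in\mathcal R$ by (P1). For every $V$ we have
\[
\mathrm{Hom}(F(X),V)=\lim_{(Z,z)\in\mathcal E\downarrow X}\mathrm{Hom}(F(Z),V)=\mathrm{Nat}(yX,[F|_{\mathcal E},V])\cong\mathrm{Hom}(yX\otimes_{\mathcal E}F|_{\mathcal E},V)
\]
by (P3) and cocontinuity, Lemma~\ref{lem:cone}, and \eqref{eq:tensor}. The composite sends $g$ to the map $z\otimes a\mapsto g(F(z)a)$, so it is composition with the map in the statement, which is therefore an isomorphism.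

Now let $F\in\mathcal R$ and $\widehat F(X)=yX\otimes_{\mathcal E}F$. This is a linear functor of $X$. By \eqref{eq:exact}, $[F,V]\in\mathcal L$, so by Lemma~\ref{lem:lex} there is $Y_V\in\mathcal C$ with $yY_V\cong[F,V]$, and
\[
\mathrm{Hom}(\widehat F(X),V)\cong\mathrm{Nat}(yX,[F,V])\cong\mathrm{Hom}_{\mathcal C}(X,Y_V)
\]
naturally in $X$. So $\widehat F$ has a right adjoint, hence is cocontinuous, and $\widehat F\in\mathcal C^*$.

For $Z\in\mathcal E$, \eqref{eq:tensor} and the Yoneda lemma give $\mathrm{Hom}(yZ\otimes_{\mathcal E}F,V)\cong\mathrm{Nat}(yZ,[F,V])\cong\mathrm{Hom}(F(Z),V)$ for every $V$. The composite is composition with $F(Z)\to yZ\otimes_{\mathcal E}F$, $a\mapsto\mathrm{id}_Z\otimes a$, which is therefore an isomorphism; its inverse is $z\otimes a\mapsto F(z)a$. The latter is natural in $Z$ and $F$, so $\widehat F|_{\mathcal E}\cong F$, naturally in $F$.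
\end{proof}

For $X\in\mathcal C$ define
\[
\varepsilon_X=yX\otimes_{\mathcal E}-:\mathcal R\to\mathrm{Vect}.
\]
Since $[yX,V]\in\mathcal R$ by \eqref{eq:exact}, the second isomorphism in \eqref{eq:tensor} is an adjunction
\begin{equation}\label{eq:adj}
\varepsilon_X\dashv[yX,-]:\mathrm{Vect}\to\mathcal R .
\end{equation}
In particular $\varepsilon_X$ is cocontinuous. By Lemma~\ref{lem:res}, $\mathrm{dd}(X)\cong\varepsilon_X\circ\mathrm{res}$, naturally in $X$. As $\mathrm{res}$ is an equivalence, so is precomposition with it, $\mathrm{Hom}(\mathcal R,\mathrm{Vect})\to\mathcal C^{**}$. Thus Theorem~\ref{thm:lfp} is equivalent to the following statement.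

\begin{quote}
$(\ast)$\quad The functor $\varepsilon:\mathcal C\to\mathrm{Hom}(\mathcal R,\mathrm{Vect})$, $X\mapsto\varepsilon_X$, is an equivalence.
\end{quote}

\section{Functionals on $\mathcal R$ have right adjoints}\label{sec:adj}

To prove $(\ast)$ we recognize a functional on $\mathcal R$ from its right adjoint. Two properties of $\mathcal R$ are needed. Part (b) of the next lemma is where finiteness is essential: products of vector spaces commute with cokernels but not with infinite direct sums. For the same reason one should work with $\mathcal R$ and not with functors on all of $\mathcal C$: the pointwise product of functionals on $\mathcal C$ need not preserve infinite coproducts.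

\begin{lemma}\label{lem:pointwise}
\textup{(a)} Pointwise colimits of objects of $\mathcal R$ lie in $\mathcal R$; so $\mathcal R$ is cocomplete, with pointwise colimits.
\textup{(b)} Pointwise products of objects of $\mathcal R$ lie in $\mathcal R$; so $\mathcal R$ has small products, and they are pointwise.
\end{lemma}

\begin{proof}
(a) Colimits commute with cokernels. (b) A product of exact sequences of vector spaces is exact.
\end{proof}

\begin{lemma}\label{lem:adj}
Every cocontinuous functor $G:\mathcal R\to\mathrm{Vect}$ has a right adjoint $G^R$, and $G^R$ is linear.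
\end{lemma}

\begin{proof}
By the dual of the special adjoint functor theorem \cite[V.8]{ML}, a right adjoint exists if $\mathcal R$ is cocomplete, locally small, co-well-powered (every object has only a set of quotients up to isomorphism) and has a small generating set. Lemma~\ref{lem:pointwise} gives cocompleteness, and $\mathcal R$ is locally small because $\mathcal E$ is small.

\emph{$\mathcal R$ is co-well-powered.} Let $\alpha:F\to F'$ be an epimorphism of $\mathcal R$. Its pointwise cokernel $Q$ lies in $\mathcal R$ by Lemma~\ref{lem:pointwise}(a). The projection $F'\to Q$ and the zero map agree after composition with $\alpha$, so they are equal, and $Q=0$. Thus epimorphisms are pointwise surjective. A quotient of $F$ is therefore determined by its pointwise kernel, a subfunctor of $F$, and the subfunctors of $F$ form a set.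

\emph{$\mathcal R$ has a generating set.} Representable functors need not lie in $\mathcal R$ (Section~\ref{sec:example}), so we cut small pieces out of a given functor. Let $\lambda$ be an infinite cardinal with $\lambda\ge|\mathbb K|$ and $\lambda\ge|\mathrm{Mor}\,\mathcal E|$, and choose a cokernel $q_u:Z_2\to Z_3$ in $\mathcal E$ of each morphism $u:Z_1\to Z_2$ of $\mathcal E$. Let $F\in\mathcal R$ and $a\in F(Z_0)$. Starting from $\{a\}$, close off in countably many steps under
\begin{itemize}
\item linear combinations in each $F(Z)$;
\item the maps $F(u)$ for $u\in\mathrm{Mor}\,\mathcal E$;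
\item for each $u:Z_1\to Z_2$, chosen preimages in $F(Z_2)$ of elements of $F(Z_3)$ under $F(q_u)$, and chosen preimages in $F(Z_1)$ of elements of $\ker F(q_u)$ under $F(u)$.
\end{itemize}
These preimages exist because $F(Z_1)\to F(Z_2)\to F(Z_3)\to0$ is exact. Each step produces at most $\lambda$ elements from at most $\lambda$ elements. The result is a linear subfunctor $F_0\subset F$ with $a\in F_0(Z_0)$ and $\sum_{Z\in\mathcal E}|F_0(Z)|\le\lambda$. By the third closure condition $F_0(Z_1)\to F_0(Z_2)\to F_0(Z_3)\to0$ is exact for every $u$ and its chosen cokernel, hence for every cokernel sequence, since cokernels are unique up to isomorphism. So $F_0\in\mathcal R$. Up to isomorphism, the functors in $\mathcal R$ of this size form a set. They generate: if two morphisms out of $F$ differ at $a$, their restrictions to $F_0$ differ.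

\emph{Linearity.} Let $e_V:G(G^R(V))\to V$ be the counit. The bijection $\mathrm{Hom}_{\mathcal R}(F,G^R(V))\to\mathrm{Hom}(G(F),V)$, $h\mapsto e_VG(h)$, is linear. For $v:V\to V'$ the morphism $G^R(v)$ corresponds to $v\,e_V$, so it depends linearly on $v$.
\end{proof}

\section{Functionals on $\mathcal R$ are evaluations}\label{sec:second}

\begin{proof}[Proof of $(\ast)$, essential surjectivity]
Let $G:\mathcal R\to\mathrm{Vect}$ be cocontinuous, with right adjoint $G^R$. As in the example, consider for $Z\in\mathcal E$ the linear functor
\[
T_Z:\mathrm{Vect}\to\mathrm{Vect},\qquad T_Z(V)=G^R(V)(Z).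
\]
Right adjoints preserve products, and products in $\mathcal R$ are pointwise by Lemma~\ref{lem:pointwise}(b). So $T_Z$ preserves products, and Lemma~\ref{lem:rep} provides a vector space $L(Z)$ and linear isomorphisms
\begin{equation}\label{eq:GR}
G^R(V)(Z)\cong\mathrm{Hom}(L(Z),V),
\end{equation}
natural in $V$. A morphism $w:Z\to Z'$ induces a natural transformation $T_Z\to T_{Z'}$, hence by the Yoneda lemma a unique linear map $L(w):L(Z')\to L(Z)$ compatible with \eqref{eq:GR}. By uniqueness $L(w)$ is functorial and, since the functors $G^R(V)$ are linear, linear in $w$. So $L:\mathcal E^{op}\to\mathrm{Vect}$ is a linear functor, and \eqref{eq:GR} says that $G^R(V)\cong[L,V]$, naturally in $V$.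

Since $[L,\mathbb K]\cong G^R(\mathbb K)\in\mathcal R$, we get $L\in\mathcal L$ by \eqref{eq:exact}. By Lemma~\ref{lem:lex}, $L\cong yX$ for some $X\in\mathcal C$. So $G^R\cong[yX,-]$, which is the right adjoint of $\varepsilon_X$ by \eqref{eq:adj}. Left adjoints are unique up to isomorphism, so $G\cong\varepsilon_X$.
\end{proof}

For full faithfulness we pass to right adjoints as well: transformations $\varepsilon_X\to\varepsilon_Y$ are the same as transformations $[yY,-]\to[yX,-]$, and these are determined by the Yoneda lemma.

\begin{proof}[Proof of $(\ast)$, full faithfulness]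
Let $X,Y\in\mathcal C$. By the Yoneda lemma in $V$, a natural transformation $\alpha:\varepsilon_X\to\varepsilon_Y$ is the same as a family of maps
\[
\mathrm{Hom}(yY\otimes_{\mathcal E}F,V)\to\mathrm{Hom}(yX\otimes_{\mathcal E}F,V)
\]
natural in $F\in\mathcal R$ and $V$, namely composition with the $\alpha_F$. By \eqref{eq:tensor} this is the same as a family $\mathrm{Nat}(F,[yY,V])\to\mathrm{Nat}(F,[yX,V])$ natural in $F$ and $V$. Since $[yY,V]$ and $[yX,V]$ are in $\mathcal R$, the Yoneda lemma in $\mathcal R$ turns it into a family of morphisms $[yY,V]\to[yX,V]$ natural in $V$, that is, of linear maps $\mathrm{Hom}(yY(Z),V)\to\mathrm{Hom}(yX(Z),V)$ natural in $Z$ and $V$. By the Yoneda lemma in $V$ again, this is a family of linear maps $yX(Z)\to yY(Z)$ natural in $Z$, and by Lemma~\ref{lem:lex} it is a morphism $X\to Y$.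

For $f:X\to Y$ we have $(\varepsilon_f)_F=yf\otimes_{\mathcal E}F$. Since \eqref{eq:tensor} is natural in $L$, the map $\mathrm{Nat}(F,[yY,V])\to\mathrm{Nat}(F,[yX,V])$ that belongs to $\varepsilon_f$ is composition with $[yf,V]$, so $\varepsilon_f$ corresponds to $f$. Thus the bijection $\mathrm{Nat}(\varepsilon_X,\varepsilon_Y)\cong\mathrm{Hom}_{\mathcal C}(X,Y)$ is inverse to $f\mapsto\varepsilon_f$.
\end{proof}

This proves $(\ast)$, hence Theorem~\ref{thm:lfp}, and with Section~\ref{sec:comod} also Theorem~\ref{thm:comod}.

\begin{remark}
That $\mathbb K$ is a field was used in Lemma~\ref{lem:rep} (complements of subspaces, embeddings in powers of $\mathbb K$), in \eqref{eq:exact} (exactness of $\mathrm{Hom}(-,V)$, and duality reflecting exactness) and, for comodules, in Section~\ref{sec:comod} (bases of $Z$ and of $C$, injectivity of $S\otimes C\to X\otimes C$). Cocontinuity of $G$, not just right exactness, was used in Lemma~\ref{lem:adj}. It cannot be dropped: if $\mathcal E$ consists of the finite-dimensional vector spaces, then $\mathcal R\simeq\mathrm{Vect}$, and a cokernel-preserving functor $\mathrm{Vect}\to\mathrm{Vect}$ such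 as $V\mapsto V^{\mathbb N}$ need not preserve coproducts, so it need not be an evaluation.
\end{remark}

\section{Sharpness: a category with zero dual}\label{sec:sharp}

For locally $\aleph_1$-presentable categories, the analogue of $\mathcal R$ would consist of functors that preserve countable coproducts as well, and the analogue of Lemma~\ref{lem:pointwise}(b) can fail. We now prove Theorem~\ref{thm:sharp}, which shows that this failure is serious. The idea is to let an object be a countable direct sum of pieces in many ways. An element of a direct sum of vector spaces has finitely many nonzero components, and if the pieces can be made arbitrarily small, this leaves no room for nonzero elements. Below, countable families may be finite or empty.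

\medskip
\noindent\textbf{The category.} Let $B$ be the measure algebra of $[0,1]$: Borel sets modulo Lebesgue-null sets, a poset with countable joins and with least element $0$. Let $[B^{op},\mathrm{Vect}]$ be the category of all functors $B^{op}\to\mathrm{Vect}$, and let $\mathcal C$ be the full subcategory of those $M$ for which
\begin{equation}\label{eq:sheaf}
M\bigl(\textstyle\bigvee_nb_n\bigr)\to\prod_nM(b_n)
\end{equation}
is an isomorphism for every countable family of pairwise disjoint $b_n\in B$. The empty family gives $M(0)=0$. Let $\mathbb K[B(-,b)]$ be the functor freely spanned by the representable one, so that $\mathrm{Hom}(\mathbb K[B(-,b)],M)=M(b)$. Then $\mathcal C$ consists of the objects orthogonal to the set of maps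
\[
\bigoplus_n\mathbb K[B(-,b_n)]\to\mathbb K\bigl[B\bigl(-,\textstyle\bigvee_nb_n\bigr)\bigr]
\]
between $\aleph_1$-presentable objects. Hence $\mathcal C$ is reflective in $[B^{op},\mathrm{Vect}]$ and locally $\aleph_1$-presentable \cite[Thm.~1.39]{AR}.

\medskip
\noindent\textbf{It is nonzero.} Let $M(b)$ be the space of functions $f:[0,1]\to\mathbb K$ with countable image and Borel fibers, modulo equality almost everywhere on $b$. For disjoint $b_n$ the map \eqref{eq:sheaf} is injective because a countable union of null sets is null. It is surjective: choose pairwise disjoint Borel representatives of the $b_n$ and glue given functions $f_n$ to the function that equals $f_n$ on $b_n$ and is $0$ elsewhere; its image is countable and its fibers are Borel. So $M\in\mathcal C$, and the constant function $1$ shows $M\neq0$.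

\medskip
\noindent\textbf{Generators and their decompositions.} Let $P_b\in\mathcal C$ be the reflection of $\mathbb K[B(-,b)]$, so $\mathrm{Hom}(P_b,M)=M(b)$ for $M\in\mathcal C$. Then $P_0=0$. For $c\le b$ there is a canonical map $P_c\to P_b$. If $b=\bigvee_nb_n$ is a countable disjoint join, then by \eqref{eq:sheaf} and the Yoneda lemma these maps induce an isomorphism
\begin{equation}\label{eq:sum}
\bigoplus_nP_{b_n}\cong P_b\qquad\text{(coproduct in }\mathcal C).
\end{equation}
For $c\le b$ let $p^b_c:P_b=P_c\oplus P_{b\setminus c}\to P_c$ be the projection. It is the identity on $P_c$, and it vanishes on $P_d$ for every $d\le b\setminus c$, since $P_d\to P_b$ factors through $P_{b\setminus c}$. Two consequences follow.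
\begin{itemize}
\item The projections of the decomposition \eqref{eq:sum} are the $p^b_{b_n}$, since $b_m\le b\setminus b_n$ for $m\ne n$.
\item If $c\le c'\le b$, then $p^{c'}_c\,p^b_{c'}=p^b_c$. We compare on the summands of $P_b=P_c\oplus P_{c'\setminus c}\oplus P_{b\setminus c'}$. On $P_c$ both sides are the identity. On $P_{c'\setminus c}$ the map $p^b_{c'}$ is the inclusion into $P_{c'}$, which $p^{c'}_c$ annihilates, and $p^b_c$ vanishes as $c'\setminus c\le b\setminus c$. On $P_{b\setminus c'}$ the map $p^b_{c'}$ vanishes, and so does $p^b_c$ as $b\setminus c'\le b\setminus c$.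
\end{itemize}
Finally, every $M\in\mathcal C$ is a cokernel in $\mathcal C$ of a map between coproducts of objects $P_b$: apply the reflector to a presentation of $M$ by the functors $\mathbb K[B(-,b)]$.

\medskip
\noindent\textbf{Functionals vanish.} Let $F\in\mathcal C^*$ and suppose that $0\ne x\in F(P_b)$ for some $b$. For $c\le b$ put $x_c=F(p^b_c)(x)\in F(P_c)$. If $c=\bigvee_nc_n$ is a countable disjoint join with $c\le b$, then by \eqref{eq:sum} and the two consequences above
\[
F(P_c)=\bigoplus_nF(P_{c_n}),\quad\text{and the components of }x_c\text{ are }F(p^c_{c_n})(x_c)=x_{c_n}.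
\]
We construct $b=b_0\ge b_1\ge\cdots$ with $x_{b_n}\ne0$ for all $n$, starting from $x_{b_0}=x\ne0$. Given $b_n$ with $x_{b_n}\neq0$, we have $b_n\ne0$ because $P_0=0$. Split $b_n$ into two disjoint halves of equal measure, which is possible because Lebesgue measure has no atoms. The components of $x_{b_n}$ at the two halves are not both zero; let $b_{n+1}$ be a half with $x_{b_{n+1}}\ne0$. The measures of the $b_n$ tend to $0$, so $\bigwedge_nb_n=0$. With $c_n=b_n\setminus b_{n+1}$ we obtain disjoint joins
\[
b=\bigvee_{n\ge0}c_n,\qquad b_N=\bigvee_{n\ge N}c_n .
\]
Since $F(P_b)=\bigoplus_nF(P_{c_n})$ is a direct sum of vector spaces, only finitely many of the components $x_{c_n}$ of $x$ are nonzero; choose $N$ with $x_{c_n}=0$ for all $n\ge N$. The components of $x_{b_N}$ are the $x_{c_n}$ with $n\ge N$, so $x_{b_N}=0$. This is a contradiction.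

Hence $F(P_b)=0$ for all $b$. Since $F$ preserves coproducts and cokernels, $F=0$. So $\mathcal C^*\simeq0$, whence $\mathcal C^{**}\simeq0\not\simeq\mathcal C$. This proves Theorem~\ref{thm:sharp}.\qed

\begin{thebibliography}{9}

\bibitem{AR}
Ad\'amek and Rosick\'y,
\emph{Locally Presentable and Accessible Categories}.

\bibitem{BCJ}
Martin Brandenburg, Alexandru Chirvasitu and Theo Johnson-Freyd,
\emph{Reflexivity and dualizability in categorified linear algebra},
arXiv:1409.5934 (2014).

\bibitem{ML}
Mac Lane,
\emph{Categories for the Working Mathematician}.

\end{thebibliography}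

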